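# How connected can a non-bipartite graph without short odd cycles be?

## The cycle $C_{2k+1}$ as first guess, and a graph that beats it

All graphs are finite and simple. $A$ is the adjacency matrix, $J$ the all-ones matrix, $\mathbf 1$ the all-ones vector. Two invariants play against each other.

**Definition (odd girth).** The odd girth of $G$ is the length of a shortest odd cycle in $G$; it is infinite if $G$ is bipartite. For example $C_5$ has odd girth $5$ and $C_6$ has infinite odd girth. We use constantly that a closed walk of odd length $\ell$ contains an odd cycle of length at most $\ell$: if the walk repeats a vertex, cut it there into two shorter closed walks, one of which is odd, and iterate; an odd closed walk without repetition is a cycle.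

**Definition (algebraic connectivity).** $\mu_2(G)$ is the second smallest eigenvalue of the Laplacian $L(G)=D(G)-A(G)$. For example $C_m$ has Laplacian eigenvalues $2-2\cos\frac{2\pi j}{m}$, so $\mu_2(C_m)=4\sin^2\frac{\pi}{m}$.

If an $n$-vertex graph has no odd cycle shorter than $2k+1$ and $\mu_2(G)$ is a large enough multiple of $n$, then $G$ is bipartite. How large is large enough? For $k\ge2$ put
$$\tau_k=\tau_k(K_2):=\sup\Big\{\frac{\mu_2(G)}{|V(G)|}:\ G\text{ has odd girth at least }2k+1\text{ and is not bipartite}\Big\}.$$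
This is the smallest value $f(k)$ such that every $n$-vertex $G$ of odd girth at least $2k+1$ with $\mu_2(G)>f(k)n$ is bipartite. We want its exact value.

The natural guess is the most economical non-bipartite graph allowed, the cycle $C_{2k+1}$:
$$\tau_k\overset{?}{=}\frac{\mu_2(C_{2k+1})}{2k+1}=\frac{4\sin^2\frac{\pi}{2k+1}}{2k+1}.$$
Replacing every vertex of the cycle by an independent class of $t$ vertices, with complete joins between consecutive classes, changes nothing. Vectors constant on classes give the eigenvalues of $L(C_{2k+1})$ multiplied by $t$; zero-sum vectors on one class give the degree $2t$, which is larger than $t\mu_2(C_{2k+1})$ because $4\sin^2\frac{\pi}{5}<2$; and the order is $t(2k+1)$.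

Now test $k=2$, where the guess is $\frac45\sin^2 36^\circ\approx0.2764$. Blow up the $5$-cycle unevenly. Take independent classes $V_{-1},V_0,V_1$ of size $N=t(t+1)$, $t\ge1$, and two single vertices $u,v$, arranged around a $5$-cycle as $V_{-1},V_0,V_1,u,v$, with consecutive classes completely joined. The graph maps homomorphically to $C_5$ and contains $C_5$, so its odd girth is $5$. Its order is $3t^2+3t+2$. Its Laplacian eigenvectors can be chosen of three kinds.

Zero-sum vectors on one class have the degree as eigenvalue: $2N$ for $V_0$ and $N+1$ for $V_{\pm1}$.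

Vectors constant on classes and odd under the reflection have values $0$ on $V_0$, $\pm b$ on $V_{\pm1}$, $a$ at $u$, $-a$ at $v$. The equations are $(N+1)b-a=\lambda b$ and $-Nb+(N+2)a=\lambda a$, so $\lambda^2-(2N+3)\lambda+N^2+2N+2=0$. The discriminant is $4N+1=(2t+1)^2$, and the roots are $t^2+1$ and $t^2+2t+2$.

Vectors constant on classes and even have values $c$ on $V_0$, $b$ on $V_{\pm1}$, $a$ at $u,v$, with $2N(c-b)=\lambda c$, $N(b-c)+(b-a)=\lambda b$, $N(a-b)=\lambda a$. One eigenvalue is $0$; the other two have sum $4N+1$ and product $3N^2+2N$. The smaller one is $\frac12(4N+1-\sqrt{4N^2+1})\ge N$.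

Since $t^2+1\le N$, we get $\mu_2=t^2+1$. For $t=5$ this is $26$ on $92$ vertices, and $26/92\approx0.2826>0.2764$: the guess is wrong. As $t\to\infty$ the ratio $\frac{t^2+1}{3t^2+3t+2}$ tends to $\frac13$.

So two adjacent vertices of the cycle should stay small, and the mass should sit on the path formed by the other $2k-1$ classes. What remains is how to spread it there, and why nothing else does better.

## The number $W_k$

Let $k\ge2$ and $r=k-1$. For $d=(d_1,\dots,d_r)\in\mathbb R^r_{>0}$ put $x_i=d_1+\dots+d_i$, $x_0=0$, and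
$$w_r=1,\quad w_{r-1}=\frac{x_r}{d_r},\quad w_{i-1}=\frac{x_i+w_{i+1}d_{i+1}}{d_i}\ (i=r-1,\dots,1),\quad \mathcal W_k(d)=w_0+2\sum_{i=1}^rw_i.\tag{1}$$
By downward induction each $w_i$ is a posynomial, that is, a sum of monomials in $d_j^{\pm1}$ with positive coefficients, and it is homogeneous of degree $0$.

**Theorem 1.** Let $W_k=\min_{d\in\mathbb R^r_{>0}}\mathcal W_k(d)$.

1. The minimum exists. Up to scaling $d$, it is attained at the unique critical point of $\mathcal W_k$; in the variables $\log d_j$ the function $\mathcal W_k$ is convex, strictly so modulo scaling. $W_k$ is an algebraic number.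
2. $\tau_k(K_2)=1/W_k$, i.e. $f(k)=1/W_k$. The supremum is not attained: every $n$-vertex $G$ of odd girth $\ge2k+1$ with $\mu_2(G)\ge n/W_k$ is bipartite.
3. $W_2=3$, $W_3=5+2\sqrt2$, $W_4=11+4\sqrt2$, i.e. $\tau_3=\frac{5-2\sqrt2}{17}$, $\tau_4=\frac{11-4\sqrt2}{89}$. Moreover
$$W_5=3+\frac{4(1+p)(p^2+2p+2)}{p(p+2)(2-p^2)}+\frac{4(p+2)}{(2-p^2)(p+4)}\approx30.68,$$
where $p\approx1.19493$ is the unique positive root of $p^5+8p^4+18p^3-28p-16$.
4. For all $k\ge2$,
$$\frac{\mu_2(C_{2k+1})}{2k+1}=\frac{4\sin^2\frac{\pi}{2k+1}}{2k+1}<\tau_k(K_2)<\frac{4\sin^2\frac{\pi}{2k}}{2k}=\frac{\mu_2(C_{2k})}{2k}.$$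
In particular $\tau_k(K_2)=\frac{\pi^2}{2k^3}+O(k^{-4})$.

For general $k$ the exact value is thus the unique critical value of an explicit function of $k-1$ variables; for $k\ge6$ no further closed form is claimed. The problem comes from Zhengbo Chen, Chenxing Li, Zhouningxin Wang, "On the structure of graphs with given odd girth and large algebraic connectivity", arXiv:2608.30799 (2026). Stated as known with the problem are $\tau_2=\frac13$, the bound $\tau_k\le\frac4{6k-1}$ for $k\ge3$, and $\tau_k=\Theta(k^{-3})$.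

Two cases by hand. For $k=2$ we have $w_1=1$, $w_0=x_1/d_1=1$, so $\mathcal W_2$ is constantly $3$ and $\tau_2=\frac13$, as in the test above. For $k=3$, with $\rho=d_2/d_1$, we get $w_2=1$, $w_1=1+\frac1\rho$, $w_0=1+\rho$, so $\mathcal W_3=5+\rho+\frac2\rho$. The minimum is at $\rho=\sqrt2$, so $W_3=5+2\sqrt2$ and $\tau_3=\frac1{5+2\sqrt2}\approx0.1277$, while $\mu_2(C_7)/7\approx0.1076$.

## Vertex weights, and what a zero weight remembers

Blow-ups suggest working with weighted vertices, and the test above suggests allowing weight $0$. Let $H$ be a graph and $0\ne w\in\mathbb R^{V(H)}_{\ge0}$.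

**Definition ($M$, $\lambda_2$).** $M=M_H(w)$ has entries $M_{ii}=(Aw)_i$ and $M_{ij}=-A_{ij}\sqrt{w_iw_j}$ for $i\ne j$. Then
$$z^TMz=\sum_{ij\in E}(\sqrt{w_j}\,z_i-\sqrt{w_i}\,z_j)^2\ge0,\qquad M\sqrt w=0,$$
where operations on vectors are entrywise. Let $\lambda_2(H,w)$ be the second smallest eigenvalue of $M$, i.e. the minimum of $z^TMz$ over unit $z\perp\sqrt w$ (and $+\infty$ if $|V(H)|=1$).

For $|V(H)|\ge2$ it is continuous in $w$, since $M$ is, and homogeneous of degree $1$; and $\lambda_2(G,\frac1n\mathbf 1)=\mu_2(G)/n$.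

When $w>0$, put $D_w=\operatorname{diag}(w)$ and
$$(L_wx)_i=\sum_{j\sim i}w_j(x_i-x_j),\qquad L_w=D_w^{-1/2}MD_w^{1/2}.\tag{2}$$
So $L_w$ and $M$ have the same spectrum, and $z=\sqrt w\,x$ turns eigenvectors of $L_w$ into eigenvectors of $M$. By antisymmetry $\sum_iw_i(L_wx)_i=0$; hence $L_wx=\lambda x$ with $\lambda\ne0$ forces $\sum w_ix_i=0$. Substituting $z=\sqrt w\,x$ and subtracting the weighted mean from $x$,
$$\lambda_2(H,w)=\min_x\frac{\sum_{ij\in E}w_iw_j(x_i-x_j)^2}{\sum w_ix_i^2-(\sum w_ix_i)^2/\sum w_i}\qquad(x\text{ non-constant}).\tag{3}$$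

*Example.* On the path $P_3$ with weights $(w_1,w_2,w_3)>0$, the vector $x=(-w_3,0,w_1)$ satisfies $L_wx=w_2x$. The trace of $L_w$ is $w_1+2w_2+w_3$ and $0$ is an eigenvalue, so the third eigenvalue is $w_1+w_2+w_3$. Hence $\lambda_2(P_3,w)=w_2$.

**Fact 2 (zero weights).** If $U=\operatorname{supp}w$, then $M=M_{H[U]}(w_U)\oplus\operatorname{diag}((Aw)_i)_{i\notin U}$, so
$$\lambda_2(H,w)=\min\{\lambda_2(H[U],w_U),\ \min_{i\notin U}(Aw)_i\}.$$
Indeed the off-diagonal entries in the row of a zero-weight vertex vanish, and $(Aw)_i$ only sees weights in $U$. A vertex of weight $0$ thus leaves a trace: its neighborhood must have weight at least $\lambda_2$.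

*Example.* Give $C_5$ the weights $(1,1,1,0,0)$ in cyclic order. Then $M=M_{P_3}(1,1,1)\oplus\operatorname{diag}(1,1)$ has eigenvalues $0,1,3,1,1$. So $\lambda_2=1$ with total weight $3$: the limit $\frac13$ found above.

*Example for $k=3$.* Give $P_5$ the weights $w=(1,2,2,2,1)$ and take $x=(-2,-1,0,1,2)$. Then $(L_wx)_5=2\cdot1=2$, $(L_wx)_4=2\cdot1-1\cdot1=1$, $(L_wx)_3=2-2=0$, and the rest follows by symmetry, so $L_wx=x$; by Lemma 7 below $\lambda_2=1$, because $x$ is increasing. Adding two zero-weight vertices to close up a $C_7$, each sees weight $1$. The ratio is $\frac18$, better than $C_7$ and slightly below $\tau_3$. Constant weights on $P_5$ are much worse: $\frac15\cdot4\sin^2\frac\pi{10}\approx0.076$.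

**Fact 3 (connected support).** If $\lambda_2(H,w)>0$, then $H[\operatorname{supp}w]$ is connected. Otherwise split the support into two unions of components; the restrictions of $\sqrt w$ to the two parts span a $2$-dimensional space in $\ker M$.

## Layering from a vertex stops at depth $k$

To bound $\lambda_2$ from above one merges vertices into the nodes of a path.

**Lemma 4 (quotient).** Let $w>0$ on $H$, and let $V(H)$ be partitioned into nonempty classes $0,\dots,q$ ($q\ge1$) such that each edge lies inside a class or joins consecutive classes. Let $W_j$ be the weight of class $j$. Then $\lambda_2(P_{q+1},W)\ge\lambda_2(H,w)$, where $P_{q+1}$ has nodes $0,\dots,q$.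

*Proof.* Pull a non-constant $\xi$ on the path back to $H$. The sums $\sum w\xi$ and $\sum w\xi^2$ become $\sum W_j\xi_j$ and $\sum W_j\xi_j^2$. The energy in (3) is at most $\sum_jW_jW_{j+1}(\xi_{j+1}-\xi_j)^2$, since edges inside a class contribute $0$ and the edges between classes $j,j+1$ contribute at most $W_jW_{j+1}(\xi_{j+1}-\xi_j)^2$. Now use (3). $\square$

The first approach is to apply this to $G$ with weights $\frac1n\mathbf 1$ and the distance layers from a vertex $v$. It stops because a non-bipartite graph of odd girth $2k+1$ need not have more than the layers $0,\dots,k$: $C_{2k+1}$ does not. The edge that closes the odd cycle lies inside the last layer and has no effect on the quotient. For $k=2$ and three layers, the formula for $P_3$ gives $\lambda_2(P_3,W)=W_1=\deg(v)/n$, so all we learn is $\mu_2(G)\le\deg v$.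

We would rather have a layering that runs once around the odd cycle, with about $2k$ layers. This needs a bipartite graph to layer, and deleting vertices to get one costs too much: deleting a vertex of $C_5$ drops $\mu_2/n$ from $0.276$ to $\frac{2-\sqrt2}4\approx0.146$. The way out is to drive weights to $0$ along a direction that does not lower $\lambda_2$, and to use the trace that zero-weight vertices leave by Fact 2.

## Sliding weights along a kernel

**Fact 5 (the matrix $S$).** Let $w>0$, $\sum w=1$, $c\in\mathbb R$, and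
$$S=\operatorname{diag}(\kappa)-A+cJ,\qquad \kappa_i=\frac{(Aw)_i-c}{w_i}.$$
For every $x$,
$$(S(wx))_i=(L_wx)_i-c\,x_i+c\sum_jw_jx_j,\tag{4}$$
$$(wx)^TS(wx)=\sum_{ij\in E}w_iw_j(x_i-x_j)^2-c\Big(\sum w_ix_i^2-\big(\sum w_ix_i\big)^2\Big).\tag{5}$$
Consequently $Sw=0$; $\lambda_2(H,w)\ge c$ if and only if $S\succeq0$; and if $\lambda_2(H,w)=c>0$, there is $y\ne0$ with $Sy=0$ and $\sum y_i=0$.

*Proof.* The left side of (4) is $((Aw)_i-c)x_i-\sum_{j\sim i}w_jx_j+c\sum_jw_jx_j$, and $(Aw)_ix_i-\sum_{j\sim i}w_jx_j=(L_wx)_i$. Multiplying by $w_ix_i$ and summing gives (5), because $\sum_iw_ix_i(L_wx)_i=\sum_{ij\in E}w_iw_j(x_i-x_j)^2$. Taking $x=\mathbf 1$ in (4) gives $Sw=0$. As $w>0$, every vector has the form $wx$, so $S\succeq0$ says that (5) is nonnegative for all $x$, which by (3) is $\lambda_2\ge c$. If $\lambda_2=c>0$, take $x\neq0$ with $L_wx=cx$ and $\sum w_ix_i=0$; then $y=wx$ works by (4). $\square$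

**Lemma 6 (sliding).** Let $w>0$, $\sum w=1$, $\lambda_2(H,w)\ge c$, and $S$ as above. Let $w'\ge0$, $\sum w'=1$, $Sw'=0$, $U'=\operatorname{supp}w'$. Then $(Aw')_i=c$ for $i\notin U'$, the submatrix $S_{U'}$ is the $S$-matrix of $(H[U'],w'_{U'})$ for $c$, and $\lambda_2(H,w')\ge c$.

*Proof.* $Sw'=0$ reads $\kappa_iw'_i=(Aw')_i-c$. For $i\notin U'$ this is the first claim; for $i\in U'$ it says $\kappa_i=((Aw')_i-c)/w'_i$, the second. As a principal submatrix of $S\succeq0$, $S_{U'}\succeq0$, so $\lambda_2(H[U'],w')\ge c$ by Fact 5. Combine with the first claim and Fact 2. $\square$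

*Example.* Let $w=\frac15\mathbf 1$ on $C_5$ with vertices $0,\dots,4$, and $c=\mu_2(C_5)/5$. With $\varphi=\frac{1+\sqrt5}2$ we have $2\cos72^\circ=\varphi-1$, so $c=\frac{3-\varphi}5$. The vector with entries $\sin(72^\circ j)$ is an eigenvector for $\mu_2(C_5)$; divided by $\sin72^\circ$ it is $(0,1,\varphi-1,1-\varphi,-1)$. Sliding until vertex $4$ vanishes gives $w'=\frac15(1,2,\varphi,2-\varphi,0)$. The neighbors $0,3$ of vertex $4$ have total weight $\frac{1+2-\varphi}5=c$, as the lemma says. The support is a $P_4$, and on it $\lambda_2\ge c\approx0.276$, in contrast to the $0.146$ of equal weights.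

## Eigenvectors on weighted paths are monotone

$P_m$ has nodes $1,\dots,m$, and sequences on it are extended by $w_0=w_{m+1}=0$.

**Lemma 7.** Let $w>0$ on $P_m$, $m\ge2$. Then $\lambda=\lambda_2(P_m,w)$ is positive and a simple eigenvalue. Every nonzero solution $x$ of $L_wx=\lambda x$ is strictly monotone with $\sum w_ix_i=0$; hence, oriented increasingly, $x_1<0<x_m$. Conversely, if $L_wx=\lambda' x$ with $x$ strictly increasing, then $\lambda'=\lambda_2(P_m,w)$.

*Proof.* The idea is to pass to differences, where Perron–Frobenius applies. With $\delta_i=x_{i+1}-x_i$ we have $(L_wx)_i=w_{i-1}\delta_{i-1}-w_{i+1}\delta_i$, so the differences of $L_wx$ are $N\delta$, where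
$$(N\delta)_i=(w_i+w_{i+1})\delta_i-w_{i+2}\delta_{i+1}-w_{i-1}\delta_{i-1}\qquad(1\le i\le m-1).\tag{6}$$
The difference map is onto with kernel the constants, which $L_w$ kills, so $\operatorname{spec}N$ is $\operatorname{spec}L_w$ with one $0$ removed; in particular it is real. $N$ is tridiagonal with strictly negative off-diagonal entries. For large $\alpha$ the matrix $\alpha I-N$ is nonnegative and irreducible, so by Perron–Frobenius the least eigenvalue of $N$ is simple, its eigenvector has strictly one sign, and no other eigenvalue has a positive eigenvector.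

As $P_m$ is connected and $w>0$, (3) gives $\lambda_2>0$. So $0$ is a simple eigenvalue of $L_w$ and $\lambda_2$ is the least eigenvalue of $N$, hence simple for $L_w$. If $L_wx=\lambda_2x$, $x\ne0$, then $x$ is not constant, $\delta\ne0$ is an eigenvector of $N$ for its least eigenvalue, and $x$ is strictly monotone; $\sum w_ix_i=0$ was noted after (2). Conversely, an increasing $x$ gives $\delta>0$ with $N\delta=\lambda'\delta$, so $\lambda'$ is the least eigenvalue of $N$. $\square$

## Two extremal problems on paths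

From now on $m=2k-1\ge3$. The path limit of our constructions is the first problem:
$$c_k=\max_{w\ge0,\ \sum w=1}\min\{\lambda_2(P_m,w),w_1,w_m\},$$
$$\widehat W_k=\min\Big\{\sum w_i:\ w\ge0,\ \lambda_2(P_m,w)\ge1,\ w_1\ge1,\ w_m\ge1\Big\}.\tag{7}$$
The maximum exists by continuity and compactness, and $c_k>0$ (take $w$ constant). By homogeneity the second problem is the first one rescaled: $\widehat W_k=1/c_k$, and optimizers correspond by scaling.

**Gradient formula.** Let $w>0$ on $P_m$ with $\lambda_2(P_m,w)=1$, let $x$ be the increasing eigenvector and $\sigma=\sum w_ix_i^2$. Then $\lambda_2$ is differentiable at $w$ and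
$$\frac{\partial\lambda_2}{\partial w_i}=\frac{g_i}\sigma,\qquad g_i=\sum_{j\sim i}w_j(x_i-x_j)^2-x_i^2,\qquad\sum_iw_ig_i=\sigma.\tag{8}$$
At the ends, $g_1=-x_1x_2$ and $g_m=-x_mx_{m-1}$.

*Proof.* By Lemma 7, $\lambda_2$ is a simple eigenvalue of $M$, whose entries are smooth in $w>0$, so $\lambda_2$ is differentiable. With $x$ fixed, the quotient in (3) is an upper bound for $\lambda_2$ at all nearby weights, with equality at $w$; two differentiable functions that touch in this way have equal gradients. At $w$ we have $\sum w_ix_i=0$, so numerator and denominator both equal $\sigma$, and their derivatives in $w_i$ are $\sum_{j\sim i}w_j(x_i-x_j)^2$ and $x_i^2$. This gives $g_i/\sigma$. Each edge is counted twice in $\sum w_ig_i=2\sigma-\sigma=\sigma$. Finally $(L_wx)_1=x_1$ reads $w_2(x_2-x_1)=-x_1$, so $g_1=-x_1(x_2-x_1)-x_1^2=-x_1x_2$; likewise $w_{m-1}(x_m-x_{m-1})=x_m$ gives $g_m=-x_mx_{m-1}$. $\square$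

**Lemma 8.** If $w$ is an optimizer for $\widehat W_k$, then $w>0$, $\lambda_2(P_m,w)=1$ and $w_1=w_m=1$.

*Proof.* **Step 1: positivity and $\lambda_2=1$.** An interior zero would disconnect the support, which contains $1$ and $m$, giving $\lambda_2=0$ by Fact 3. So $w>0$. If $\lambda_2>1$, slightly decreasing $w_2$ (an interior weight) keeps $w$ feasible and lowers the sum. So $\lambda_2=1$. Let $x$ be the increasing eigenvector.

**Step 2: if one end is slack, make both slack.** Say $w_1>1$. For small $t>0$ put $w(t)=w(1+tx)$; its sum is $\sum w$, as $\sum w_ix_i=0$. After dividing by $\sum w$, Fact 5 with $c=1/\sum w$ says that $wx$ and $w$ lie in $\ker S$, so Lemma 6 gives $\lambda_2(P_m,w(t))\ge1$. For small $t$ we have $w(t)_1>1$, and $w(t)_m=w_m(1+tx_m)>1$ because $x_m>0$. So $w(t)$ is an optimizer with both ends slack. If instead $w_m>1$, use small $t<0$ and $x_1<0$. Rename it $w$; by Step 1 again $w>0$ and $\lambda_2=1$, with increasing eigenvector $x$.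

**Step 3: contradiction from stationarity.** Let $\sum h_i=0$. If $g\cdot h\ne0$, then $\lambda_2(w+\epsilon h)>1$ for some small $\epsilon$ of suitable sign; this weight is feasible with the same sum, and then $w_2$ can be decreased. So $g\cdot h=0$ for all such $h$, i.e. all $g_i$ equal some $C$, and $C=\sigma/\sum w>0$ by (8). The end formulas give $-x_1x_2>0$ and $-x_mx_{m-1}>0$, so $x_2>0>x_{m-1}$, contradicting $x_2\le x_{m-1}$. $\square$

The second problem has one more node and a joint condition on the two ends. It appears when a single zero-weight vertex sees both ends, as in the sliding example on $C_5$.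

**Lemma 9.** For $W\ge0$ on $P_{2k}$ with $\sum W=1$ let $\psi(W)=\min\{\lambda_2(P_{2k},W),\,W_1+W_{2k}\}$. Then $\psi(W)\le c_k$, and $\psi(W)<c_k$ if $W>0$.

*Proof.* Let $W$ be a maximizer of $\psi$ and $c=\psi(W)>0$.

**Step 1: the bound if $W$ has a zero.** The support is an interval by Fact 3, and by Fact 2 each zero node $i$ has $(AW)_i\ge c>0$, so it has a neighbor in the support. Hence only the nodes $1$ and $2k$ can be zeros, and not both, since $W_1+W_{2k}\ge c>0$. Say $W_{2k}=0$. Then $W_{2k-1}=(AW)_{2k}\ge c$, $W_1\ge c$, and $\lambda_2(P_{2k-1},W)\ge c$ by Fact 2. So $c\le c_k$. The case $W_1=0$ is symmetric.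

**Step 2: the bound if $W>0$, by sliding one end to zero.** Here $W_1+W_{2k}<1$. If $\lambda_2>c$, then $c=W_1+W_{2k}<1$, and $(1-\epsilon)W+\epsilon e_1$ has end sum $(1-\epsilon)c+\epsilon>c$ and still $\lambda_2>c$ for small $\epsilon>0$, contradicting maximality. So $\lambda_2=c$. Let $x$ be the increasing eigenvector and $y=Wx\in\ker S$, where $S$ is formed from $W$ and $c$. Reversing the path and replacing $x$ by $-x$ changes the sign of $y_1+y_{2k}$, so we may assume $y_1+y_{2k}\ge0$. Put $t=-1/x_1>0$ and $W'=W+ty=W(1+tx)$. Then $\sum W'=1$, $W'_1=0$, all other $W'_i>0$ since $x_i>x_1$, and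
$$W'_{2k}=W'_1+W'_{2k}=W_1+W_{2k}+t(y_1+y_{2k})\ge c.$$
By Lemma 6, $W'_2=(AW')_1=c$, and the path $2,\dots,2k$ with weights $W'$ has $\lambda_2\ge c$. This path has $2k-1$ nodes, so $c\le c_k$.

**Step 3: strictness.** By Steps 1 and 2, $\psi\le c_k$ always. Suppose $W>0$ has $\psi(W)\ge c_k$. It is then a maximizer with $c=c_k$, and Step 2 applies to it. The resulting $W'$ on $\{2,\dots,2k\}$ is optimal for $c_k$, so by Lemma 8 (rescaled) its $\lambda_2$ equals $c_k$; let $x'$ be an eigenvector, so $x'_2\ne0$ by Lemma 7. Let $y'=W'x'$, extended by $0$ at node $1$; then $\sum y'=0$. By Lemma 6, $S_{\{2,\dots,2k\}}$ is the $S$-matrix of $W'$, and by (4) it kills $y'$; so $y'^TSy'=0$. Since $S\succeq0$, this forces $Sy'=0$. But row $1$ reads $0=-y'_2+c\sum y'=-y'_2=-W'_2x'_2\ne0$, a contradiction. $\square$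

## The upper bound $\mu_2(G)<c_kn$

**Proposition 10.** Every non-bipartite $n$-vertex graph $G$ of odd girth at least $2k+1$ satisfies $\mu_2(G)<c_kn=n/\widehat W_k$.

*Proof.* Suppose $\mu_2(G)\ge c_kn$. One slide may leave a support that is still non-bipartite. Instead of iterating slides, we take an extremal choice over all non-bipartite induced subgraphs. Put
$$c^*=\max\{\lambda_2(H,w):H\text{ a non-bipartite induced subgraph of }G,\ w\ge0,\ \textstyle\sum w=1\}.$$
It exists by continuity and compactness, as there are finitely many $H$, and $c^*\ge\mu_2(G)/n\ge c_k>0$ by taking $H=G$.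

**Step 1: find a maximizer $(H,w')$ with $H$ non-bipartite but $H[\operatorname{supp}w']$ bipartite.**

*Type I: some maximizer has $w>0$ on $V(H)$.* Choose such a one with $|V(H)|$ minimal and form $S$ with $c=c^*$. By Fact 5 there is $0\ne y\in\ker S$ with $\sum y=0$; it has negative entries. Let $w'=w+ty$ with $t>0$ maximal such that $w'\ge0$. Then $w'$ has a zero entry, $\sum w'=1$ and $Sw'=0$. By Lemma 6, $\lambda_2(H,w')\ge c^*$, so equality holds. If $H[\operatorname{supp}w']$ were non-bipartite, then by Fact 2 it would have $\lambda_2\ge c^*$, a full-support maximizer on fewer vertices, contradicting minimality.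

*Type II: otherwise.* Take any maximizer $(H,w')$. If $H[\operatorname{supp}w']$ were non-bipartite, Fact 2 would give a full-support maximizer, and there is none.

**Step 2: layer the support from one side of the odd cycle to the other.** Let $U=\operatorname{supp}w'$. By Fact 3, $H[U]$ is connected; let $\mathcal A,\mathcal B$ be its bipartition. By Fact 2, every $z\in V(H)\setminus U$ has $w'(N(z))\ge c^*>0$, so it has neighbors in $U$. If each such $z$ has its $U$-neighbors in only one of $\mathcal A,\mathcal B$, give $z$ the opposite color. As $H$ is not bipartite, some edge is monochromatic, and by construction it joins two vertices outside $U$. So, exchanging $\mathcal A$ and $\mathcal B$ if necessary, one of the following holds.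

*Case 1.* Some $z\notin U$ has neighbors in both $\mathcal A$ and $\mathcal B$. For $a\in N(z)\cap\mathcal A$ and $b\in N(z)\cap\mathcal B$, a shortest path in $H[U]$ together with $z$ is a closed walk of odd length $d_{H[U]}(a,b)+2$, so $d_{H[U]}(a,b)\ge2k-1$. Put $N_0=N(z)\cap\mathcal A$ and $q=2k-1$.

*Case 2.* There are adjacent $z,z'\notin U$ with $N(z)\cap U$ and $N(z')\cap U$ both contained in $\mathcal A$. For $a\in N(z)\cap U$ and $a'\in N(z')\cap U$, a shortest path together with $z',z$ is a closed walk of odd length $d_{H[U]}(a,a')+3$, so $d_{H[U]}(a,a')\ge2k-2$. Put $N_0=N(z)\cap U$ and $q=2k-2$.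

Let $\ell(v)$ be the distance from $v$ to $N_0$ in $H[U]$; it is even exactly on $\mathcal A$. Put $v$ in class $\ell(v)$ if $\ell(v)\le q$, and otherwise in class $q$ or $q-1$ according to the parity of $\ell(v)$. Adjacent vertices of $U$ have $\ell$-values differing by exactly $1$ (at most $1$ by the triangle inequality, not $0$ by parity), hence lie in consecutive classes. As $q\ge2$, class $0$ is exactly $N_0$. In Case 1 every vertex of $N(z)\cap\mathcal B$, in Case 2 every vertex of $N(z')\cap U$, has $\ell\ge q$ with the parity of $q$, so it lies in class $q$. A shortest path from such a vertex to $N_0$ meets all distances $0,\dots,q$, so all classes are nonempty. Let $W_j>0$ be the $w'$-weight of class $j$; then $\sum W_j=1$. By Lemma 4 and Fact 2,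
$$\lambda_2(P_{q+1},W)\ge\lambda_2(H[U],w')\ge c^*.$$

In Case 1 the path has $2k$ nodes and $W_0+W_{2k-1}\ge w'(N(z))\ge c^*$. So $\psi(W)\ge c^*\ge c_k$ with $W>0$, contradicting Lemma 9. In Case 2 the path has $2k-1$ nodes, $W_0=w'(N(z))\ge c^*$ and $W_{2k-2}\ge w'(N(z'))\ge c^*$, so $c^*\le c_k$. Hence Case 2 holds, $c^*=c_k$, and $W$ is an optimizer for $c_k$.

**Step 3: exclude equality.** Now $c^*=c_k\le\mu_2(G)/n\le c^*$, so $(G,\frac1n\mathbf 1)$ is a full-support maximizer. Thus Type I applied in Step 1, and $S\succeq0$ is available on all of $V(H)$, with $Sw'=0$. By Lemma 8 (rescaled), $\lambda_2(P_{2k-1},W)=c_k$; let $\xi$ be an eigenvector, so $\xi_0\ne0$ and $\sum W_j\xi_j=0$. Put $\tilde y_v=w'_v\,\xi_{\mathrm{class}(v)}$ on $U$ and $0$ elsewhere; $\sum\tilde y=0$. By Lemma 6, $S_U$ is the $S$-matrix of $(H[U],w')$, so (5) and the energy estimate of Lemma 4 give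
$$\tilde y^TS\tilde y\le\sum_jW_jW_{j+1}(\xi_{j+1}-\xi_j)^2-c_k\sum_jW_j\xi_j^2=0.$$
Since $S\succeq0$, $S\tilde y=0$. But $\tilde y_z=0$ and $N(z)\cap U$ is exactly class $0$, so row $z$ reads $0=-(A\tilde y)_z+c_k\sum\tilde y=-\xi_0\,w'(N(z))\ne0$, a contradiction. $\square$

## Optimal path weights are symmetric

It remains to compute $\widehat W_k$. Formula (1) describes symmetric weights, so we must show that optimizers are symmetric. One would like to average $w$ with its reversal, which would work if $\lambda_2$ were concave in $w$. It is not. On $P_5$ take $w=(1,s,s,s,1)$. The eigenvector for $\lambda_2$ is odd under reversal, being monotone for a simple eigenvalue; writing it as $(-x_2,-x_1,0,x_1,x_2)$, the equations are $(s+1)x_1-x_2=\lambda x_1$ and $s(x_2-x_1)=\lambda x_2$, so $\lambda_2=\frac12(2s+1-\sqrt{4s+1})$, which is strictly convex in $s$.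

The idea that works is to look at the three sequences $w_i$, $w_ix_i$, $w_ix_i^2$. Stationarity makes them satisfy one common second-order recursion. A quadratic form then extracts a scalar recursion that reads the same in both directions and has a conserved quantity, and this quantity ties the two ends together.

**Proposition 11.** Every optimizer $w$ of $\widehat W_k$ satisfies $w_i=w_{m+1-i}$.

*Proof.* For $m=3$, $w>0$ by Lemma 8 and $\lambda_2=w_2$, so the constraints are $w_i\ge1$ and the optimizer is $(1,1,1)$. Let $m\ge5$, so that by Lemma 8 $w>0$, $\lambda_2=1$, $w_1=w_m=1$, and let $x$ be the increasing eigenvector.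

**Step 1: stationarity, and a positive multiplier.** If $h_1=h_m=0$ and $\sum h=0$, then $g\cdot h=0$: otherwise $\lambda_2(w+\epsilon h)>1$ for some small $\epsilon$ of suitable sign, and an interior weight can be decreased. So $g_i=C$ for $2\le i\le m-1$. We claim $C>0$. By (8) and the end formulas,
$$C\sum_{1<i<m}w_i=\sigma+x_1x_2+x_mx_{m-1}.$$
If $x_2\le0\le x_{m-1}$, the right side is positive. If $x_2>0$, then $x_{m-1}>0$, so $x_mx_{m-1}>0$. With $s=x_2/|x_1|$ the equation $w_2(x_2-x_1)=-x_1$ gives $w_2=\frac1{1+s}$, hence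
$$\sigma+x_1x_2\ge x_1^2+w_2x_2^2+x_1x_2=x_1^2\Big(1+\frac{s^2}{1+s}-s\Big)=\frac{x_1^2}{1+s}>0.$$
The case $x_{m-1}<0$ is symmetric.

**Step 2: one recursion for three sequences.** For $1\le i\le m$ put $\kappa_i=(w_{i-1}+w_{i+1}-1)/w_i$, $y_i=w_ix_i$, $z_i=w_ix_i^2$; moreover $y_0=y_{m+1}=0$, $z_0=C-g_1$, $z_{m+1}=C-g_m$. For $1\le i\le m$, by definition $w_{i+1}+w_{i-1}-\kappa_iw_i=1$, and
$$y_{i+1}+y_{i-1}-\kappa_iy_i=\sum_{j\sim i}w_j(x_j-x_i)+x_i=x_i-(L_wx)_i=0.$$
Using $x_j^2-x_i^2=(x_j-x_i)^2+2x_i(x_j-x_i)$, with sums over path neighbors $j\in\{1,\dots,m\}$,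
$$\sum_{j\sim i}z_j-\kappa_iz_i=\sum_{j\sim i}w_j(x_j^2-x_i^2)+x_i^2=\sum_{j\sim i}w_j(x_j-x_i)^2-2x_i(L_wx)_i+x_i^2=g_i.$$
Hence $z_{i+1}+z_{i-1}-\kappa_iz_i=C$ for $1\le i\le m$: for interior $i$ since $g_i=C$, at the ends by the choice of $z_0$ and $z_{m+1}$. With $Q_i=(w_i,y_i,z_i)$ and $v=(1,0,C)$,
$$Q_{i+1}+Q_{i-1}-\kappa_iQ_i=v\qquad(1\le i\le m).\tag{9}$$

**Step 3: reduce to a scalar sequence $b_i$.** Let $B(Q,Q')=wz'+w'z-2yy'$ for $Q=(w,y,z)$, $Q'=(w',y',z')$. Then $B(Q_i,Q_i)=2(w_iz_i-y_i^2)=0$ for $0\le i\le m+1$, and $B(v,v)=2C$. Put $b_i=B(Q_i,Q_{i+1})$ for $0\le i\le m$, $b_{-1}=b_{m+1}=0$, and $a_i=B(v,Q_i)=z_i+Cw_i$. For $1\le i\le m-1$ we have $b_i=w_iw_{i+1}(x_{i+1}-x_i)^2>0$. Since $w_1=w_m=1$, $b_0=z_0=a_0$ and $b_m=z_{m+1}=a_{m+1}$. Pairing (9) with $Q_i$ gives, together with these end values,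
$$a_i=b_i+b_{i-1}\qquad(0\le i\le m+1).\tag{10}$$
Pairing (9) with $Q_{i+1}$ gives $B(Q_{i-1},Q_{i+1})-\kappa_ib_i=a_{i+1}$, and with $Q_{i-1}$ it gives $B(Q_{i+1},Q_{i-1})-\kappa_ib_{i-1}=a_{i-1}$. Subtracting, $\kappa_i(b_i-b_{i-1})=a_{i-1}-a_{i+1}$. Pairing with $v$ gives $a_{i+1}+a_{i-1}-\kappa_ia_i=2C$. Multiply the last equation by $b_i-b_{i-1}$, eliminate $\kappa_i$, and use (10):
$$(a_{i+1}+a_{i-1}-2C)(b_i-b_{i-1})=(b_i+b_{i-1})(a_{i-1}-a_{i+1}).$$
Expanding, the terms $b_ia_{i-1}$ and $b_{i-1}a_{i+1}$ cancel, and what is left is $b_i(a_{i+1}-C)=b_{i-1}(a_{i-1}-C)$ for $1\le i\le m$. Substitute (10) and add $b_ib_{i-1}$ to both sides: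
$$b_i(b_{i+1}+b_i+b_{i-1}-C)=b_{i-1}(b_i+b_{i-1}+b_{i-2}-C).$$
So there is a constant $K$ with
$$b_i(b_{i+1}+b_i+b_{i-1}-C)=K\qquad(0\le i\le m).\tag{11}$$

**Step 4: $K\ne0$, so that (11) can be solved for $b_{i+1}$.** Suppose $K=0$. As $b_i>0$ for $1\le i\le m-1$, we get $b_{i+1}+b_i+b_{i-1}=C$ there. If $b_0\ne0$, (11) at $i=0$ gives $b_0+b_1=C$, and then $i=1$ gives $b_2=0$, impossible. If $b_0=0$, then $i=1$ gives $b_1+b_2=C$, and $i=2$ gives $b_3=0$, impossible as $3\le m-1$. So $K\ne0$, and all $b_i\ne0$ for $0\le i\le m$.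

**Step 5: a conserved quantity makes the two ends agree.** For $0\le i\le m+1$ let $I_i=b_ib_{i-1}(b_i+b_{i-1}-C)-K(b_i+b_{i-1})$. For $0\le i\le m$, factoring out $b_{i+1}-b_{i-1}$ and using (11),
$$I_{i+1}-I_i=(b_{i+1}-b_{i-1})\big[b_i(b_{i+1}+b_i+b_{i-1}-C)-K\big]=0.$$
So $-Kb_0=I_0=I_{m+1}=-Kb_m$ and $b_0=b_m$. The sequences $(b_i)$ and $(b_{m-i})$ both have the values $0,b_0$ at indices $-1,0$ and obey the recursion $b_{i+1}=C+K/b_i-b_i-b_{i-1}$. Hence $b_i=b_{m-i}$.

**Step 6: return to $w$.** By (10), $a_i=a_{m+1-i}$. For $1\le i\le m$ we have $a_i=w_i(x_i^2+C)>0$, which is where $C>0$ is used, so $\kappa_i=(a_{i+1}+a_{i-1}-2C)/a_i$ is symmetric too. Let $T$ be the $m\times m$ tridiagonal matrix with off-diagonal entries $1$ and diagonal $-\kappa_i$. A kernel vector is determined by its first entry, so $\ker T$ is at most one-dimensional; it contains $y$ by Step 2. Also $Tw=\mathbf 1$, and by the symmetry of $T$ under reversal $Tw^{\mathrm{rev}}=\mathbf 1$. So $w-w^{\mathrm{rev}}=sy$ for some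 $s$. The first entry gives $0=w_1-w_m=sy_1$ with $y_1=x_1\ne0$, so $s=0$. $\square$

*Check on $k=3$.* With $\rho=\sqrt2$ the weights are $(1,1+\frac1{\sqrt2},1+\sqrt2,1+\frac1{\sqrt2},1)$ and $x=(-1-\sqrt2,-1,0,1,1+\sqrt2)$. Here $C=2+\sqrt2$ (the middle three $g_i$ are $2(1+\frac1{\sqrt2})$ and, twice, $1+\sqrt2+2-1$). We get $b_0=C+x_1x_2=3+2\sqrt2$, $b_1=2+\sqrt2$, $b_2=2+\frac{3\sqrt2}2$. The values of (11) at $i=0,1,2$ are $b_0^2$, $b_1(b_2+b_0)$ and $2b_2^2$, since $b_1=C$ and $b_3=b_2$; all three equal $17+12\sqrt2$.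

## The posynomial: $\widehat W_k=W_k$

**Proposition 12.** $\widehat W_k=W_k$, and part 1 of Theorem 1 holds. The optimal weights, indexed by $-r,\dots,r$, satisfy $w_{\pm r}=1$ and $w_i\ge1$ for all $i$.

*Proof.* **Step 1: an optimizer gives a $d$.** Let $w$ be an optimizer, indexed by $-r,\dots,r$ (note $m=2r+1$). It is symmetric. Since $\lambda_2=1$ is simple, the reversal of its increasing eigenvector $x$ is $\pm x$, and it is decreasing, so it is $-x$; thus $x_0=0$. With $d_i=x_i-x_{i-1}>0$ the equations $(L_wx)_i=x_i$ for $1\le i\le r$ read $w_{i-1}d_i-w_{i+1}d_{i+1}=x_i$ (with $w_{r+1}=0$). Together with $w_r=1$ these are exactly (1), so $\widehat W_k=\mathcal W_k(d)$.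

**Step 2: every $d$ gives feasible weights.** For any $d>0$, (1) defines $w_i>0$. Extend $w$ symmetrically and $x$ antisymmetrically. Then $L_wx=x$ (at node $0$: $w_{-1}d_1-w_1d_1=0=x_0$), and $x$ is increasing, so $\lambda_2(P_m,w)=1$ by Lemma 7. With $w_{\pm r}=1$, $w$ is feasible, and $\mathcal W_k(d)\ge\widehat W_k$. So the minimum $W_k$ exists and equals $\widehat W_k$.

**Step 3: convexity and uniqueness.** With $s_j=\log d_j$ we have $\mathcal W_k=\sum_\alpha c_\alpha e^{\alpha\cdot s}$, $c_\alpha>0$ for the occurring exponents, with Hessian form $h\mapsto\sum_\alpha c_\alpha e^{\alpha\cdot s}(\alpha\cdot h)^2\ge0$. The monomials $d_j/d_r$ occur in $w_{r-1}=x_r/d_r$, so the form vanishes only if $h_1=\dots=h_r$; this is the scaling direction, along which $\mathcal W_k$ is constant. So $\mathcal W_k$ is convex in $s$, strictly modulo scaling. Its critical points are its minimizers, and exactly one has $d_1=1$.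

**Step 4: algebraicity.** The statement "some $d>0$ has $\mathcal W_k(d)=W$, and all $d>0$ have $\mathcal W_k(d)\ge W$" is a first-order formula over the ordered field $\mathbb R$ with rational coefficients. By Tarski–Seidenberg its solution set $\{W_k\}$ is described by polynomial equations and inequalities in $W$ over $\mathbb Q$. If $W_k$ were a root of none of the nonzero polynomials occurring, they would all keep their signs near $W_k$, and nearby points would be solutions as well. So $W_k$ is algebraic.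

**Step 5: lower bound for the weights.** By (1), $w_{i-1}\ge x_i/d_i\ge1$. $\square$

With Proposition 10: $\mu_2(G)<n/W_k$ for every non-bipartite $G$ of odd girth at least $2k+1$.

## Blow-ups of $C_{2k+1}$ that approach $1/W_k$

**Proposition 13.** $\tau_k(K_2)\ge1/W_k$. With the preceding line this proves part 2 of Theorem 1.

*Proof.* **Step 1: the graphs.** Let $w$ be the optimal weights. For $N\in\mathbb N$ take independent classes $V_{-r},\dots,V_r$ with $|V_i|=\lceil Nw_i\rceil$ and consecutive classes completely joined. Add adjacent vertices $u,v$, with $u$ joined to all of $V_r$ and $v$ to all of $V_{-r}$. This graph $G_N$ maps homomorphically to $C_{2r+3}=C_{2k+1}$, so each of its odd cycles has length at least $2k+1$; and it contains $C_{2k+1}$. So it is non-bipartite of odd girth $2k+1$. Its order is $NW_k+O(1)$.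

**Step 2: its spectrum.** Zero-sum vectors supported on one class are eigenvectors with the degree of that class as eigenvalue. This degree is at least $N$, since each $V_i$ is completely joined to some $V_j$, and $w_j\ge1$. The orthogonal complement of these vectors consists of the vectors constant on classes. There the Laplacian acts as $L_{\hat w}$ on $C_{2k+1}$, where $\hat w$ is the vector of class sizes, with entries $1$ for $u$ and $v$. So it has the eigenvalues of $M_{C_{2k+1}}(\hat w)$, among them $0$.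

**Step 3: the limit.** As $N\to\infty$, $\hat w/N\to(w,0,0)$. By continuity and Fact 2, the second smallest eigenvalue of $M(\hat w)/N$ tends to $\min\{\lambda_2(P_m,w),w_r,w_{-r}\}=1$. Together with Step 2, $\mu_2(G_N)\ge(1-o(1))N$, so $\limsup\mu_2(G_N)/|V(G_N)|\ge1/W_k$. $\square$

## Closed forms for $k\le5$

**Lemma 14 (criterion).** With notation (1), extended symmetrically, let $g_i=\sum_{j\sim i}w_j(x_i-x_j)^2-x_i^2$. If $g_0=\dots=g_{r-1}=C\ne0$, then $\mathcal W_k(d)=W_k$.

*Proof.* By Step 2 of Proposition 12, $\lambda_2(P_m,w(d))=1$ for all $d>0$. Differentiating along any direction in $d$, (8) gives $\sum_{i=-r}^rg_iw'_i=0$. As $w'_{\pm r}=0$ and $g_{-i}=g_i$, this is $C\sum w'_i=0$. So $d$ is a critical point of $\mathcal W_k$, and hence a minimizer. $\square$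

The values for $k=2,3$ were found after Theorem 1; note $\frac1{5+2\sqrt2}=\frac{5-2\sqrt2}{17}$.

**The case $k=4$.** Take $d=(1,\sqrt2,1+\sqrt2)$, so $x=(1,1+\sqrt2,2+2\sqrt2)$. By (1), $w_3=1$, $w_2=2$, $w_1=\frac{2+2\sqrt2}{\sqrt2}=2+\sqrt2$, $w_0=1+2\sqrt2$. Then $g_0=2w_1=4+2\sqrt2$, $g_1=w_0+2w_2-1=4+2\sqrt2$, and $g_2=2w_1+(1+\sqrt2)^2-(1+\sqrt2)^2=4+2\sqrt2$. So $W_4=w_0+2(w_1+w_2+w_3)=11+4\sqrt2$ and $\tau_4=\frac{11-4\sqrt2}{89}$.

**The case $k=5$.** Let $F(p)=p^5+8p^4+18p^3-28p-16$. By Descartes' rule it has one positive root $p$; since $F(1)=-17<0$ and $F(\sqrt2)=16+12\sqrt2>0$, we have $1<p<\sqrt2$. Put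
$$y=1+p,\quad z=2-p^2>0,\quad q=\frac{p(p+2)}2,\quad s=\frac{y(p+4)}{p+2},\quad d=(1,p,q,s),$$
so $x_2=y$ and $x_3=y+q$.

**Step 1: three polynomial identities, in which $F$ will be set to $0$.**
$$\begin{aligned}
\text{(a)}\quad&(p^3+8p^2+20p+12)(2-p^2)-4(p+1)(p+2)\\
&=(-p^5-8p^4-18p^3+4p^2+40p+24)-(4p^2+12p+8)=-F(p),\\
\text{(b)}\quad&yz(p+4)(p+2)+p(p+2)^3-2py^2(p+4)\\
&=(-p^5-7p^4-12p^3+6p^2+28p+16)+(p^4+6p^3+12p^2+8p)\\
&\quad-(2p^4+12p^3+18p^2+8p)=-F(p),\\
\text{(c)}\quad&p^2(p+2)^3-2yz(p+2)-8y^2\\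
&=(p^5+6p^4+12p^3+8p^2)-(-2p^4-6p^3+12p+8)-(8p^2+16p+8)=F(p).
\end{aligned}$$

**Step 2: compute the weights.** First,
$$x_4=y+q+s=\frac{2y(p+2)+p(p+2)^2+2y(p+4)}{2(p+2)}=\frac{p^3+8p^2+20p+12}{2(p+2)}=\frac{2y}z,$$
the last equality by (a). By (1), $w_4=1$ and $w_3=\frac{x_4}s=\frac{2(p+2)}{z(p+4)}$. Since $x_3+s=x_4$, $w_2=\frac{x_4}q=\frac{4y}{zp(p+2)}$. Next $w_3q=\frac{p(p+2)^2}{z(p+4)}$, and
$$w_1=\frac{y+w_3q}p=\frac{2y^2}{z(p+2)},$$
where the last equality is (b) after multiplication by $pz(p+4)(p+2)$. Finally $w_0=1+pw_2=1+\frac{4y}{z(p+2)}$.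

**Step 3: verify the criterion with $C=\frac{4y^2}{z(p+2)}$.** We have $g_0=2w_1=C$, and $g_1=w_0+w_2p^2-1=w_2p(1+p)=C$. Using $w_1p=y+w_3q$, $p-y=-1$ and $p+q=\frac{p(p+4)}2$,
$$g_2=w_1p^2+w_3q^2-y^2=w_3q(p+q)+y(p-y)=\frac{p^2(p+2)^2}{2z}-y=C,$$
the last equality being (c) after multiplication by $2z(p+2)$. Since $w_2q=x_4$ and $s+x_3=x_4$,
$$g_3=w_2q^2+s^2-x_3^2=x_4q+(s-x_3)x_4=x_4(s-y)=\frac{2y}z\cdot\frac{2y}{p+2}=C.$$

**Step 4: sum up.** By Lemma 14,
$$W_5=w_0+2(w_1+w_2+w_3+1)=3+\frac{4y(p+py+2)}{zp(p+2)}+\frac{4(p+2)}{z(p+4)},$$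
and $p+py+2=p^2+2p+2$, which is the formula of part 3. Numerically $p\approx1.19493$, $W_5\approx30.68$, $\tau_5\approx0.0326$.

## Between $C_{2k+1}$ and $C_{2k}$

The cycle guess fails for every $k$, but only slightly.

**Proposition 15.** Part 4 of Theorem 1 holds.

*Proof.* **Step 1: lower bound.** $C_{2k+1}$ is admissible, and by part 2 the supremum is not attained. So $\tau_k>\mu_2(C_{2k+1})/(2k+1)$.

**Step 2: a test vector built from angles.** Let $w_{-r},\dots,w_r$ be the optimal symmetric weights, so $\lambda_2=1$, $w_{\pm r}=1$ and $\sum w=W:=W_k$. We want a vector whose energy in (3) is easy to bound. Put $\xi_0=0$ and choose inductively $\xi_{j+1}>\xi_j$ for $0\le j<r$ with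
$$(\xi_{j+1}-\xi_j)^2=\frac{\sqrt{1+\xi_j^2}\,\sqrt{1+\xi_{j+1}^2}}{2\sqrt{w_jw_{j+1}}}.\tag{12}$$
This is possible, since $(\xi-\xi_j)^2/\sqrt{1+\xi^2}$ runs continuously from $0$ to $\infty$ on $[\xi_j,\infty)$. Put $\xi_{-j}=-\xi_j$, $\varphi_j=\arctan\xi_j$, $u_j=w_j/\cos^2\varphi_j=w_j(1+\xi_j^2)$, $\mathcal U=\sum u_j$, and $\alpha_j=\varphi_{j+1}-\varphi_j$ for $-r\le j\le r-1$. For $j\ge0$ we have $0\le\varphi_j<\varphi_{j+1}<\frac\pi2$, and $\varphi_{-j}=-\varphi_j$; hence all $\alpha_j\in(0,\frac\pi2)$. Since $\xi_{j+1}-\xi_j=\sin\alpha_j/(\cos\varphi_j\cos\varphi_{j+1})$, (12) says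
$$\frac1{2\sin^2\alpha_j}=\sqrt{u_ju_{j+1}}\qquad(\text{for all }j,\text{ by symmetry}),$$
and $w_jw_{j+1}(\xi_{j+1}-\xi_j)^2=u_ju_{j+1}\sin^2\alpha_j=\frac12\sqrt{u_ju_{j+1}}$.

**Step 3: bound $\mathcal U$ by $2W$.** By AM–GM and $u_{-r}=u_r$,
$$\sum_{j=-r}^{r-1}\sqrt{u_ju_{j+1}}\le\mathcal U-\tfrac12(u_r+u_{-r})=\mathcal U-u_r.$$
As $\sum w_j\xi_j=0$ and $\lambda_2=1$, (3) gives
$$\mathcal U-W=\sum w_j\xi_j^2\le\sum_{j=-r}^{r-1}w_jw_{j+1}(\xi_{j+1}-\xi_j)^2\le\tfrac12(\mathcal U-u_r),$$
so $\mathcal U\le2W-u_r<2W$.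

**Step 4: Jensen for $2k$ angles with sum $\pi$.** Add to the $2r$ angles $\alpha_j$ two copies of $\alpha_*=\frac\pi2-\varphi_r\in(0,\frac\pi2)$. These are $2r+2=2k$ angles with sum $2\varphi_r+2\alpha_*=\pi$, and $\frac1{2\sin^2\alpha_*}=\frac1{2\cos^2\varphi_r}=\frac{u_r}{2w_r}=\frac{u_r}2$. Since $1/\sin^2$ is convex on $(0,\pi)$,
$$\frac k{\sin^2(\pi/2k)}\le\sum_{j=-r}^{r-1}\frac1{2\sin^2\alpha_j}+\frac2{2\sin^2\alpha_*}=\sum_{j=-r}^{r-1}\sqrt{u_ju_{j+1}}+u_r\le\mathcal U<2W.$$
Hence $\tau_k=\frac1W<\frac{2\sin^2(\pi/2k)}k=\frac{\mu_2(C_{2k})}{2k}$.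

**Step 5: asymptotics.** Since $\sin^2\theta=\theta^2+O(\theta^4)$, the lower bound is $\frac{4\pi^2}{(2k+1)^3}+O(k^{-5})$ and the upper bound is $\frac{4\pi^2}{(2k)^3}+O(k^{-5})$. Both are $\frac{\pi^2}{2k^3}+O(k^{-4})$. $\square$

For $k=2,3,4$ the three quantities of part 4 are approximately $0.276<0.333<0.500$, then $0.108<0.128<0.167$, then $0.052<0.060<0.073$.
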